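# Expanding torus maps for which Bob forces dense orbits in Schmidt's game

## 1. A $C^{1+\theta}$-expanding map whose non-dense set is not winning

> **Theorem 1.** Let $n\ge 2$ and $\theta\in(0,1)$. There is a $C^{1+\theta}$-expanding endomorphism $f$ of $\mathbb T^n=\mathbb R^n/\mathbb Z^n$ (flat metric) such that for every $\alpha\in(0,1)$ there is $\beta\in(0,1)$ for which Bob has a strategy in the $(\alpha,\beta)$-game forcing the limit point to have a dense forward orbit. Hence $ND(f)$ is not $\alpha$-winning for any $\alpha\in(0,1)$, i.e. $ND(f)$ is not winning.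

Here $ND(f)$ is the set of points whose forward orbit is not dense, and the game is Schmidt's game; Section 2 gives the definitions. Note the order of the quantifiers. One map $f$ defeats all $\alpha$ at once, while $\beta$ may depend on $\alpha$. The last sentence of the theorem follows from the one before it: if Bob can force a point outside $ND(f)$ in the $(\alpha,\beta)$-game, then no strategy of Alice guarantees a point of $ND(f)$ in that game.

The theorem answers a question from Weisheng Wu, "On non-dense orbits of certain non-algebraic dynamical systems", arXiv:1507.08149 (2015). Let $M$ be a smooth compact Riemannian manifold without boundary, of dimension at least $2$, that admits an expanding endomorphism. Is $ND(f)$ winning for every $C^{1+\theta}$-expanding endomorphism $f$ of $M$, for every $\theta\in(0,1]$? Two positive results form the background. Tseng: for every $C^2$-expanding endomorphism of the circle, $ND(f)$ is winning. And in any dimension: if $f$ is $C^{1+\theta}$-expanding and *conformal*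 (each $D_xf$ is a scalar multiple of an isometry), then for every $y$ the set $E(f,y)$ of points whose orbit closure misses $y$ is $1/2$-winning, so $ND(f)$ is winning. Theorem 1 says that without conformality the answer is no, in every dimension $n\ge2$ and for every $\theta\in(0,1)$.

Being non-conformal is not by itself what helps Bob. That is the content of a complement, which is not needed for Theorem 1 and is proved in Section 10.

> **Theorem 2.** Let $M$ be a compact connected Riemannian $n$-manifold ($n\ge1$), $\theta\in(0,1]$, and $f$ a $C^{1+\theta}$-expanding endomorphism such that for some $s\ge1$, $\|D_xf^s\|\,\|(D_xf^s)^{-1}\|^{1+\theta}<1$ for all $x$. Then for every $y$ the set $E(f,y)$ is $\alpha_n$-winning, with $\alpha_n>0$ depending only on $n$. In particular $ND(f)$ is winning.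

The hypothesis of Theorem 2 is called *bunching* below. The two theorems do not decide the question inside the single class $\theta=1$, nor for $C^\infty$ maps.

## 2. Expanding maps, non-dense orbits, and Schmidt's game

Let $M$ be a smooth compact Riemannian manifold without boundary, with distance $\operatorname{dist}$.

**Definition (expanding endomorphism).** A $C^{1+\theta}$-expanding endomorphism is a map $f:M\to M$ that is $C^1$ with $\theta$-Hölder derivative, such that for some $C>0$, $\lambda>1$ we have $\|D_xf^kv\|\ge C\lambda^k\|v\|$ for all $x\in M$, $v\in T_xM$, $k\ge1$.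

Examples: $x\mapsto bx$ on $\mathbb R/\mathbb Z$ with an integer $b\ge2$, and $(x,y)\mapsto(Ax,by)$ on $\mathbb T^2$ with integers $A,b\ge2$. The second is conformal only if $A=b$. Because of the constant $C$, we may check the inequality in any norm on $\mathbb R^n$ when $M=\mathbb T^n$.

**Definition (non-dense sets).** $ND(f)=\{z:\{f^k(z):k\in\mathbb N\}\text{ is not dense in }M\}$, and for $y\in M$, $E(f,y)=\{z: y\notin\overline{\{f^k(z):k\in\mathbb N\}}\}$. Clearly $E(f,y)\subset ND(f)$.

For $f(x)=2x$ on the circle, the point $1/3$ has orbit $\{1/3,2/3\}$, so it lies in $E(f,0)$.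

**Definition (Schmidt's game).** Write $B(x,r)=\{z:\operatorname{dist}(z,x)\le r\}$. Moves are pairs $(x,r)$ with $x\in M$, $r>0$. The pair $(x',r')$ is *contained in* $(x,r)$ if $\operatorname{dist}(x',x)+r'\le r$; then $B(x',r')\subset B(x,r)$. Fix $\alpha,\beta\in(0,1)$. Bob chooses $(x_1,r_1)$. Given Bob's pair $(x_k,r_k)$, Alice chooses a pair $(x_k',\alpha r_k)$ contained in it, and then Bob chooses a pair $(x_{k+1},\beta\alpha r_k)$ contained in hers. The balls are nested with radii tending to $0$, so they meet in one point, the *limit point*. A set $S$ is *$(\alpha,\beta)$-winning* if Alice has a strategy that guarantees that the limit point is in $S$; *$\alpha$-winning* if it is $(\alpha,\beta)$-winning for every $\beta\in(0,1)$; *winning* if it is $\alpha$-winning for some $\alpha\in(0,1)$.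

Two small examples. A winning set is dense: otherwise Bob starts with a ball that misses it. And the complement of one point $y$ of the circle is $1/4$-winning: once Bob's radius $r$ is less than $1/4$, the two moves of Alice with centers $x\pm\frac34r$ and radius $\frac14r$ are legal and have disjoint balls, so one of them misses $y$.

## 3. Multiplication by $b$ on the circle

The next proof, done by hand, is the model for every positive result here, and it shows what Bob is up against.

**Proposition 3.** Let $b\ge2$ be an integer and $f(x)=bx$ on $\mathbb R/\mathbb Z$. Then $E(f,0)$ is $1/4$-winning.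

*Proof.* Fix $\beta$, put $\gamma=\beta/4$, and let $(x_i,r_i)$ be Bob's pairs, so $r_{i+1}=\gamma r_i$. Let $\varepsilon\le\frac14$, to be chosen. The *bad points of level $k$* are the $x$ with $\operatorname{dist}(b^kx,0)\le\varepsilon$. They form intervals of length $2\varepsilon b^{-k}$ separated by gaps of length at least $\frac12b^{-k}$. Call level $k$ *ripe* at turn $i$ if $r_i\le b^{-k}/8$, and let $i(k)$ be the first such turn. When $k$ is ripe, Bob's arc has length at most $b^{-k}/4$, so it meets at most one bad interval of level $k$.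

**Halving.** *This step shows that one move of Alice destroys half of the pending levels.* Suppose $k$ is ripe and $2\varepsilon b^{-k}<r_i$. Alice has the legal moves with centers $x_i\pm\frac34r_i$ and radius $\frac14r_i$. Their arcs are separated by a gap of length $r_i$ on the inside and of length $1-2r_i\ge\frac34>r_i$ on the outside. A bad interval of length less than $r_i$ therefore meets at most one of the two arcs. Given a finite list of such levels, one of the two moves removes all bad points of at least half of them, and removed levels stay removed because the balls are nested.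

**Scheduling.** *This step arranges that every level is removed.* For $i>1$, a level with $i(k)=i$ satisfies $r_i\le b^{-k}/8<r_i/\gamma$, so there are at most $W=1+\log_b(1/\gamma)$ of them. Let $K_0<\infty$ be the number of levels ripe at turn $1$. Choose $s$ with $2^s>K_0+sW$, then $\varepsilon\le\frac14$ with $16\varepsilon\gamma^{-2s-1}<1$ and $2\varepsilon<\gamma^{2s}r_1$. Divide the turns into blocks of length $s$. Fewer than $2^s$ levels become ripe in one block. Alice treats them in the next block; after $s$ halvings none is left. The size condition holds during treatment, because then $i\le i(k)+2s$: if $i(k)>1$, then $b^{-k}<8r_{i(k)}/\gamma$ and $2\varepsilon b^{-k}<16\varepsilon\gamma^{-1-2s}r_i<r_i$; if $i(k)=1$, then $2\varepsilon b^{-k}\le2\varepsilon<\gamma^{2s}r_1\le r_i$. In the end the limit point satisfies $\operatorname{dist}(b^kx,0)>\varepsilon$ for all $k$. $\square$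

The argument needs one fact: at the right scale, the bad set of level $k$ inside Bob's ball is one small piece.

## 4. Slabs, distortion, and digits that Alice cannot erase

**Linear maps.** Let $f(x,y)=(Ax,by)$ on $\mathbb T^2$ with $A>b$. In a ball of radius $r$ somewhat smaller than $A^{-k}$, the points with $f^k(z)$ in a small ball have first coordinate within about $\varepsilon A^{-k}$ of one constant. So the bad set lies in a thin *slab* $\{v:|\langle e,v\rangle-h|\le w\}$, and of two opposite moves in a direction not almost orthogonal to $e$, one avoids it. This is Alice's strategy in Section 10. The proof there uses bunching only through a distortion estimate (Lemma 8), which for a linear map of a flat torus holds with $Q_u=I$. So for every expanding map $(x,y)\mapsto(Ax,by)$, however non-conformal, $E(f,y)$ is winning.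

**Where this stops for a shear.** Let $f(x,y)=(Ax+\varphi(y),\,by)$ with $A=b^\nu$ and $\varphi$ periodic of class $C^{1+\theta}$. Then
$$f^m(x,y)=\Big(A^mx+\sum_{i=0}^{m-1}A^{m-1-i}\varphi(b^iy),\;b^my\Big),\qquad Df^m=\begin{pmatrix}A^m&s(y)\\0&b^m\end{pmatrix},\quad s(y)=\sum_{i=0}^{m-1}A^{m-1-i}b^i\varphi'(b^iy).$$
Compare two points with second coordinates $y,\bar y$, $|y-\bar y|\le\rho b^{-m}$, so that the images are at vertical distance at most $\rho$. Multiplying matrices,
$$Df^m(\bar y)\,Df^m(y)^{-1}-I=\begin{pmatrix}0&(s(\bar y)-s(y))b^{-m}\\0&0\end{pmatrix},$$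
and the Hölder bound gives
$$|s(\bar y)-s(y)|\,b^{-m}\le[\varphi']_\theta\,\rho^\theta A^{-1}\sum_{l=1}^{m}b^{(\nu-1-\theta)l}.$$
If $\nu<1+\theta$ (bunching), the sum is bounded in $m$, so the distortion is small when $\rho$ is small. If $\nu\ge1+\theta$, the bound grows with $m$, and Alice's argument has no reason to hold. The image of a vertical segment of length $b^{-m}$ may be a wildly oscillating graph over $y$, and the set of points of the segment that go to a small target may be spread over all of it.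

**Can Bob turn this into force?** Suppose Bob's ball has been stretched so much in the $y$-direction that its image is nearly a vertical segment, and that after $m$ more steps the $x$-coordinate is $\xi+W(y)$, with $\xi$ nearly constant on the ball and $W$ oscillating. A first attempt is to choose the center of the ball so that $\xi+W(y)$ is the desired value. This fails at once if $W$ varies at the scale of the ball, since Alice's reply changes $y$ at that scale. A second attempt is to let $W$ have *plateaus*. Suppose Bob's next ball can be placed inside one plateau, and plateaus with all available values occur in every possible ball of Alice. Then Bob chooses the value, and no later move of Alice changes it. But there are finitely many values, and $\xi$ and the desired value still drift a little with Alice's later moves.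

The way out is to repeat this at all scales: let $W=\sum_ig_iN^{-i-1}$, where the digit $g_i$ is read off from $y$ at the scale of Bob's $i$-th ball. At turn $i$ the drift that remains possible is smaller than $N^{-i-1}$, and Bob's later digits correct it. For this we need more digits than the base $N$ strictly requires, so that a correction is always possible; we allow $0,\dots,2N-1$.

**The budget.** Up to small errors, here is the price. The function $W$ is $A^{m}\varphi$, with $\varphi$ of amplitude $A^{-m}=b^{-\nu m}$. If the digits run down to size $b^{-\eta m}$, the finest oscillation of $\varphi$ has amplitude $b^{-(\nu+\eta)m}$ and wavelength $b^{-(1+\eta)m}$. It is small in $C^{1+\theta}$ if $\nu+\eta>(1+\theta)(1+\eta)$, i.e. $\eta<(\nu-1-\theta)/\theta$. Bob gains accuracy $b^{-\eta m}$. To start again he must (a) hit the next window, of size about $b^{-m}$, so $y$ may be stretched by at most $b^{(\eta-1)m}$, and (b) during this stretching, regain the flatness of $\xi$ that was lost: in $m$ steps $x$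 was multiplied by $b^{\nu m}$ but $y$ only by $b^m$. So he needs $\eta-1>\nu-1$. Together,
$$\nu<\eta<\frac{\nu-1-\theta}{\theta},$$
which is possible exactly when $\theta<1$ and $\nu>\frac{1+\theta}{1-\theta}$. This is where $\theta<1$ enters.

**The cycle.** The map will have five regions in the $y$-circle, visited in a cycle:

1. near $y=\frac12$ the coordinate $y$ is multiplied by $a\gg A$, and the image of Bob's ball becomes nearly a vertical segment;
2. at a strip $I_m$ near $y=c$ the digits are written into $x_1$;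
3. near $y=0$, $y$ is multiplied only by $b$, for $m-1$ steps, while the digits are magnified by $A^{m-1}$;
4. at $y\approx q$ the coordinate $x_1$, which Bob now controls, is fed into all other coordinates; this lets him hit any prescribed open set $U$;
5. from $U$ the orbit goes on to a neighborhood of $(0,\frac12)$, with a value of $y$ that leads to the next strip $I_{m'}$.

## 5. Construction of the map

Put $d=n-1$. Points of $\mathbb T^n$ are written $(x,y)$ with $x=(x_1,\dots,x_d)$; the last index is called $y$. $|\cdot|$ is the Euclidean norm or the corresponding operator norm, $|\cdot|_1$ and $|\cdot|_\infty$ are the $\ell^1$ and maximum norms, and $[h]_\theta$ is the $\theta$-Hölder seminorm on $\mathbb R$. For $n=2$ there are no coordinates $x_i$ with $i\ge2$; sums and conditions over them are empty.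

**Step 1. Parameters.** *This step fixes exponents with room for errors.* Choose an integer $\nu>\frac{1+\theta}{1-\theta}$, so $\nu\ge2$. Then $\nu\theta<\nu-1-\theta$, and we fix $\eta$ with $\nu<\eta<\frac{\nu-1-\theta}{\theta}$. Choose $\delta\in(0,\frac14)$ and an integer $\sigma>\nu$ such that, with $\mu:=\eta+\delta-(1+\delta)(1+2\delta)$,

* (C1) $\nu-(1+\theta)(1+\delta)-\eta\theta-\delta^2\ge\delta$;
* (C2) $(1-\frac\nu\sigma)\,\mu\ge(\nu-1+\delta)(1+2\delta)+\delta$; in particular $\mu>0$.

As $\delta\to0$, $\sigma\to\infty$ these become the true strict inequalities $\nu-1-\theta-\eta\theta>0$ and $\eta-1>\nu-1$, so the choice is possible. Let $b\ge100n$ be an integer, and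
$$A=b^\nu,\qquad a=b^\sigma,\qquad A_i=A+1-i\ (1\le i\le d),\qquad A_{d+1}:=b .$$
Then $b=A_{d+1}<A_d<\dots<A_1=A<a$.

**Step 2. The function $G$.** *This step prescribes the motion of $y$.* Let $G\in C^\infty(\mathbb R)$ satisfy $G(t+1)=G(t)+\deg$ with $\deg\in\mathbb N$, $G(0)=0$, $G(\frac12)\in\mathbb Z+\frac12$, $G'\ge b$, $G'=b$ on $[-\frac1{20},\frac1{20}]\cup[\frac15,\frac3{10}]$, and $G'=a$ on $[\frac9{20},\frac{11}{20}]$. To get it, start with any smooth 1-periodic $G'\ge b$ with the required values, add a nonnegative bump in $(\frac1{20},\frac15)$ to make $\int_0^{1/2}G'\in\mathbb Z+\frac12$, then a nonnegative bump in $(\frac{11}{20},\frac{19}{20})$ to make $\int_0^1G'\in\mathbb Z$.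

Modulo 1, $G(t)=bt$ and $G(\frac12+t)=\frac12+at$ for $|t|\le\frac1{20}$. On an interval of length $.01$ inside $[\frac15,\frac3{10}]$, $G$ grows by $.01\,b\ge1$. So there are $c\in[.22,.23]$ and $q\in[.27,.28]$ with $G(c),G(q)\in\mathbb Z$, and $q^\sharp\in[.28,.29]$ with $G(q^\sharp)\in\mathbb Z+\frac12$. On $[\frac15,\frac3{10}]$, $G(t)\equiv b(t-c)\equiv b(t-q)$ mod 1.

**Step 3. The coupling near $q$.** *This step lets $x_1$ influence all other coordinates.* Let $\chi$ be $C^\infty$, 1-periodic, $0\le\chi\le1$, supported mod 1 in $(.255,.3)$, with $\chi=1$ on $[.26,.295]$. Let $\varepsilon_0>0$ satisfy $2\pi n\varepsilon_0\le1$ and $2\varepsilon_0\sup|\chi'|\le1$, put $\varepsilon_1=\varepsilon_0/(4n)$ and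
$$\zeta_1(x_1)=\varepsilon_0\sin2\pi x_1,\qquad\zeta(x)=\zeta_1(x_1)+\varepsilon_1\sum_{i=2}^d\sin2\pi x_i .$$
Note $|\zeta|\le2\varepsilon_0$.

**Step 4. Strips and digits.** *This step builds the function $\varphi$ that stores digits.* Put $\rho=\min(10^{-3},\varepsilon_0/(4b))$. For $m\ge2$ put
$$p_m=c+qb^{-m},\qquad e(m)=m+\lceil\delta m\rceil,\qquad I_m=[\,c+(q-\rho)b^{-m},\,c+(q+\rho)b^{-m}\,].$$
Since $(q+\rho)/b<q-\rho$, the $I_m$ are disjoint; they lie in $(.2,.25)$ and accumulate only at $c$.

One map must defeat all $\alpha$. We give each $j\ge1$ its own strips and its own base: $j$ will serve $\alpha\ge1/j$. Let $\mathcal M_j$ be the set of odd multiples of $2^{j-1}$; these sets partition $\mathbb N$, and consecutive elements of $\mathcal M_j$ differ by $2^j$. Let $h_j=2^{j+2}$. Choose an integer $t_j>h_j$ with $h_j\eta/t_j\le\delta^2$ and $b^{-t_j}\le\frac1{2j}$, and put $N_j=b^{t_j-h_j}\ge b\ge100$. Let $\Psi_j$ be a $C^\infty$, 1-periodic staircase: $0\le\Psi_j\le2N_j$ and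
$$\Psi_j=i\ \text{ on }\ \Big[\frac{i+1/20}{2N_j},\frac{i+19/20}{2N_j}\Big],\qquad0\le i\le2N_j-1 .$$
Let $\mathsf B\in C^\infty(\mathbb R,[0,1])$ with $\mathsf B=1$ on $[-\frac12,\frac12]$, supported in $[-1,1]$. For $m\in\mathcal M_j$, $m\ge2$, let $J_m=\lfloor\eta m/t_j\rfloor$ and
$$\varphi_m(y)=A^{-(m-1)}\,\mathsf B\Big(\frac{(y-p_m)b^m}{\rho}\Big)\sum_{i=0}^{J_m-1}N_j^{-i-1}\,\Psi_j\big(b^{e(m)+it_j}(y-p_m)\big),\tag{1}$$
which is supported in $I_m$.

**Step 5. Regularity of $\varphi$.** *This step checks that all the digits fit into a $C^{1+\theta}$ function.* Let $C_j$ denote constants depending on $j$ and the fixed data, not on $m,i$. Since $b^m\le b^{e(m)+it_j}$, for $l=0,1,2$ the $l$-th derivative of the $i$-th term in (1) is at most $C_jA^{-m}N_j^{-i}b^{l(e(m)+it_j)}$. For any $g\in C^2$,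
$$|g'(s)-g'(s')|\le\min\big(2\sup|g'|,\ \sup|g''|\,|s-s'|\big)\le(2\sup|g'|)^{1-\theta}(\sup|g''|)^\theta|s-s'|^\theta,$$
so $[g']_\theta\le(2\sup|g'|)^{1-\theta}(\sup|g''|)^\theta$. Hence the derivative of the $i$-th term has seminorm at most
$$C_jA^{-m}N_j^{-i}b^{(1+\theta)(e(m)+it_j)}=C_jA^{-m}b^{(1+\theta)e(m)}\,b^{i(\theta t_j+h_j)},$$
because $N_j^{-i}=b^{-i(t_j-h_j)}$. Sum the geometric series over $i<J_m$. We have $J_m(\theta t_j+h_j)\le\eta\theta m+\eta mh_j/t_j\le\eta\theta m+\delta^2m$ and $e(m)\le(1+\delta)m+1$. With (C1),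
$$[\varphi_m']_\theta\le C_jb^{-\nu m+(1+\theta)((1+\delta)m+1)+\eta\theta m+\delta^2m}\le C_j'b^{-\delta m}.\tag{2}$$
As $\varphi_m$ is supported in an interval of length less than $1$, $\sup|\varphi_m|\le\sup|\varphi_m'|\le[\varphi_m']_\theta$.

Fix $m_*\ge2$ with $\sum_{m\ge m_*}b^{-\delta m/2}\le1$, and $M_j\ge\max(m_*,t_j)$ so large that $C_j'b^{-\delta m}\le b^{-\delta m/2}$ for $m\ge M_j$. Put
$$\varphi=\sum_{j\ge1}\ \sum_{m\in\mathcal M_j,\,m\ge M_j}\varphi_m .$$
The series converges in $C^{1+\theta}$, $|\varphi'|\le1$, and $\operatorname{supp}\varphi\subset(.2,.25)$. Extend $\varphi$ 1-periodically; points of the support in different periods are at distance at least $.95$, so the extension is $C^{1+\theta}$. Off $\{y\equiv c\}$ the sum is locally finite, so $\varphi$ is $C^\infty$ there.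

**Step 6. The map.** *This step defines $f$ and records its form in each region.* Put
$$f(x,y)=\big(A_1x_1+\varphi(y),\ A_2x_2+\chi(y)\zeta_1(x_1),\dots,A_dx_d+\chi(y)\zeta_1(x_1),\ G(y)+\chi(y)\zeta(x)\big).\tag{3}$$
This is a well-defined $C^{1+\theta}$ map of $\mathbb T^n$, and $C^\infty$ off $\{y=c\}$. Reading off supports, we have mod 1:

* (F1) if $|y|\le\frac1{20}$: $f(x,y)=\big((A_ix_i)_i,\ by\big)$;
* (F2) if $|y-\frac12|\le\frac1{20}$: $f(x,y)=\big((A_ix_i)_i,\ \frac12+a(y-\frac12)\big)$; so $(0,\frac12)$ is a fixed point;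
* (F3) if $y\in I_m$, $m\in\mathcal M_j$, $m\ge M_j$: $f(x,y)=\big(Ax_1+\varphi_m(y),A_2x_2,\dots,A_dx_d,\ b(y-c)\big)$;
* (F4) if $|y-q|\le\rho$: $f(x,y)=\big(Ax_1,\ (A_ix_i+\zeta_1(x_1))_{i\ge2},\ b(y-q)+\zeta(x)\big)$.

**Step 7. $f$ is expanding.** *This step bounds $Df$ from below in the $\ell^1$ norm.* The entries of $Df$ are the diagonal terms $A_i\ge b$ and $G'\ge b$, plus the terms $\varphi'$, $\chi\zeta_1'$, $\chi'\zeta_1$, $\chi\,\partial_i\zeta$, $\chi'\zeta$, which are at most $1$ in absolute value by the choice of $\varepsilon_0$. Each column contains at most $n+1$ of these bounded terms. Hence $|Df\,v|_1\ge(b-n-1)|v|_1\ge2|v|_1$, so $|Df^kv|_1\ge2^k|v|_1$.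

**Step 8. Open sets spread over the torus.** *This step provides orbits from any open set to any point.* A lift $F:\mathbb R^n\to\mathbb R^n$ of $f$ is $z\mapsto Lz$ plus a periodic function, with $L=\operatorname{diag}(A_1,\dots,A_d,\deg)$ invertible. So $|F(z)|\to\infty$ as $|z|\to\infty$, and $F$ is a proper local diffeomorphism, hence a covering of the simply connected space $\mathbb R^n$, hence a diffeomorphism. By Step 7, $F^{-1}$ contracts $\ell^1$-distances by the factor $\frac12$. So $F^s$ of an $\ell^1$-ball of radius $r$ contains an $\ell^1$-ball of radius $2^sr$. Hence for every nonempty open $U$ there is $s\ge1$ with $f^s(U)=\mathbb T^n$.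

**Remark (no conflict with Theorem 2).** On the invariant set $\{y=0\}$, (F1) gives $\|Df^s\|\,\|(Df^s)^{-1}\|^{1+\theta}=b^{s(\nu-1-\theta)}>1$ for all $s\ge1$, since $\nu>\frac{1+\theta}{1-\theta}>1+\theta$. So $f$ is not bunched.

## 6. Steering all coordinates with one parameter

When the digits have been magnified, Bob controls one number: the coordinate $u=x_1$ at a time when $y\approx q$. From there we want the orbit to pass through a given open set $U$ and then come close to $(0,\frac12)$ with a prescribed last coordinate.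

**Lemma 4.** For every nonempty open $U$ there are $w\in U$ and $s\ge1$ with $f^s(w)=(0,\frac12)$, $f^s$ of class $C^\infty$ near $w$, and $H=Df^s(w)$ satisfying $H_{y1}\ne0\ne H_{yy}$.

The condition $H_{y1}\ne0$ will let $x_1$ steer the final $y$. The condition $H_{yy}\ne0$ keeps the long direction of Bob's ball visible in the new $y$.

*Proof.* **Smoothness.** *This part shows that smoothness is automatic.* We have $f(\{y=c\})\subset\{y=0\}$, since $\chi(c)=0$ and $G(c)\in\mathbb Z$, and $\{y=0\}$ is invariant by (F1). So if $f^s(w)=(0,\frac12)$, none of $w,\dots,f^{s-1}(w)$ lies in $\{y=c\}$, and $f^s$ is $C^\infty$ near $w$.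

**An extra loop.** *This part modifies a given orbit to make both entries nonzero.* By Step 8 there are $w_0\in U$, $s_0\ge1$ with $f^{s_0}(w_0)=(0,\frac12)$. Write $H(\cdot)=Df^{s_0}$, which is Lipschitz near $w_0$, and $H^0=H(w_0)$, which is invertible. For large $i$ let $P_i=(0,\frac12+a^{-i}(q^\sharp-\frac12))$, and let $w_i\in U$ be its image under the local inverse of $f^{s_0}$ near $w_0$. Then $|w_i-w_0|=O(a^{-i})$. By (F2), used $i$ times, $f^i(P_i)=(0,q^\sharp)$ with $Df^i(P_i)=\operatorname{diag}(A_1^i,\dots,A_d^i,a^i)$. Next, $f(0,q^\sharp)=(0,\frac12)$, because $\zeta(0)=0$ and $G(q^\sharp)\in\mathbb Z+\frac12$; and since $\chi=1$ near $q^\sharp$, the last row of $Df(0,q^\sharp)$ is $(2\pi\varepsilon_0,2\pi\varepsilon_1,\dots,2\pi\varepsilon_1,b)$. So $f^{s_0+i+1}(w_i)=(0,\frac12)$, and the derivative $H'$ of $f^{s_0+i+1}$ at $w_i$ satisfies, for each column $*$,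
$$H'_{y*}=2\pi\varepsilon_0A_1^iH_{1*}(w_i)+2\pi\varepsilon_1\sum_{l=2}^dA_l^iH_{l*}(w_i)+b\,a^iH_{y*}(w_i).$$
If $H^0_{y*}\ne0$, the last term dominates for large $i$, since $a>A_l$.

If $H^0_{y*}=0$, then $H_{y*}(w_i)=O(a^{-i})$ and the last term is $O(1)$. Let $l\le d$ be the smallest index with $H^0_{l*}\ne0$; it exists since $H^0$ is invertible. For $l'<l$, $A_{l'}^iH_{l'*}(w_i)=O((A_{l'}/a)^i)\to0$. The $l$-th term has exact order $A_l^i\to\infty$. The terms of larger index are $O(A_{l+1}^i)=o(A_l^i)$. So $H'_{y*}\ne0$ for all large $i$; here the strict ordering of the $A_l$ is used.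

Apply this to the columns $*=1$ and $*=y$, and take $w=w_i$, $s=s_0+i+1$ with $i$ large. $\square$

**Lemma 5.** For every nonempty open $U$ there are integers $p,T\ge1$ and $\kappa,\omega_1,\omega_2,\bar P>0$, $C\ge1$, depending only on $U$ (and $f$), such that the following holds. Let $x_0'\in\mathbb R^{d-1}$ and $\hat y_0\in\mathbb R$ with $|\hat y_0-q|\le\rho/2$. There are $u_0\in\mathbb R$ and a $C^2$ map $\Phi=(\Phi_1,\dots,\Phi_d,\Phi_y)$ on the box
$$\mathfrak B=\{|u-u_0|\le2\omega_2,\ |x'-x_0'|_\infty\le\omega_1,\ |\hat y-\hat y_0|\le\omega_1\}$$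
with:

1. for $(u,x',\hat y)\in\mathfrak B$ (read mod $\mathbb Z^n$): $f^{p+1}(u,x',\hat y)\in U$ and $f^T(u,x',\hat y)=\Phi(u,x',\hat y)$ mod $\mathbb Z^n$;
2. the first and second partial derivatives of $\Phi$ are at most $C$ in absolute value; $\partial_u\Phi_y$ has constant sign and $|\partial_u\Phi_y|\ge1/C$; $\partial_{\hat y}\Phi_y$ has constant sign and $.9\bar P\le|\partial_{\hat y}\Phi_y|\le1.1\bar P$;
3. if $|x'-x_0'|_\infty\le\omega_1$, $|\hat y-\hat y_0|\le\omega_1$, $|Y-\frac12|\le\kappa$, there is a unique $u^*=u^*(x',\hat y;Y)$ with $|u^*-u_0|\le2\omega_2$ and $\Phi_y(u^*,x',\hat y)=Y$. Moreover $|u^*-u_0|\le\omega_2$, and $u^*$ is Lipschitz in $(x',\hat y)$ with constant $C^2$ for the $\ell^1$-norm.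

*Proof.* **Step 1. Constants.** *This step fixes a box around $w$ and a long waiting time $p$ near $y=0$.* Take $w,s,H$ from Lemma 4 and a lift $\hat w$ of $w$ with $\hat w_y\in[-\frac12,\frac12)$. Choose $\varrho\in(0,\frac1{20})$ such that the box $\{|v-\hat w|_\infty\le4\varrho\}$ projects into $U$, the lift $\hat E$ of $f^s$ with $\hat E(\hat w)=(0,\dots,0,\frac12)$ is $C^\infty$ on a neighborhood of it, and $\partial_1\hat E_y/H_{y1},\ \partial_y\hat E_y/H_{yy}\in[.95,1.05]$ on it. Let $C_E\ge1$ bound the sum of the sup norms of all first partials of $\hat E$ on the box. Put $\omega=\min(\varrho,|H_{y1}|\varrho/(10C_E))$. Since $A_1>A_2>\dots>A_{d+1}=b$, we can fix $p$ so large that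

* (p1) $b^{-p}\le\varepsilon_0/5$ and $n\omega b^{-p}\le.05$;
* (p2) $2\pi\varepsilon_0\omega(A_i/A_{i+1})^p\ge1$ for $2\le i\le d$, and $2\omega A(A_1/A_2)^p\ge1$;
* (p3) $2\varrho A_2^pA^{-p-1}\le\omega$ and $C_EA_2^p\le.05|H_{y1}|A^{p+1}$.

Put $T=1+p+s$, $\omega_2=\varrho A^{-p-1}$, $\omega_1=\min(\rho/2,\omega A^{-p-1})$.

For $|\hat y-q|\le\rho$ set $v=b(\hat y-q)+\zeta(u,x')$. By (F4), and (F1) used $p$ times, if $|b^lv|\le\frac1{20}$ for $0\le l\le p-1$, then $f^{p+1}(u,x',\hat y)$ equals mod 1
$$Z=\big(A^{p+1}u,\ (A_i^p(A_ix_i+\zeta_1(u)))_{2\le i\le d},\ b^pv\big).\tag{4}$$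

**Step 2. Choice of $u_0$.** *This step hits the $n$ coordinates of $\hat w$ one after another with the single number $u$.* The multipliers in (4) are in strictly decreasing order, so after adjusting a coordinate with a small multiplier, a much smaller change of $u$ adjusts the next one without spoiling the former. First solve
$$\zeta_1(\bar u)=b^{-p}\hat w_y-b(\hat y_0-q)-\varepsilon_1\sum_{i=2}^d\sin2\pi x'_{0,i}.$$
The right side is at most $.1\varepsilon_0+\frac{\varepsilon_0}4+\frac{\varepsilon_0}4=.6\varepsilon_0$ in absolute value, so there is a solution with $|\bar u|\le.11$ (indeed $\arcsin(.6)/2\pi<.103$). On $|u|\le\frac16$ we have $\pi\varepsilon_0\le\zeta_1'\le2\pi\varepsilon_0$. Put $u_{d+1}:=\bar u$. For $i=d,\dots,2$ choose successively $u_i$ with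
$$|u_i-u_{i+1}|\le\omega A_{i+1}^{-p},\qquad A_i^p(A_ix'_{0,i}+\zeta_1(u_i))\equiv\hat w_i\ \text{ mod }1 .$$
This is possible: all points considered satisfy $|u|\le.11+n\omega b^{-p}\le.16<\frac16$, and on the allowed interval $A_i^p\zeta_1$ is monotone and varies by at least $2\omega\pi\varepsilon_0(A_i/A_{i+1})^p\ge1$. Finally choose $u_0=:u_1$ with $|u_1-u_2|\le\omega A_2^{-p}$ and $A^{p+1}u_1\equiv\hat w_1$ mod 1; this is possible by the second part of (p2).

For $2\le i\le d+1$, $|u_0-u_i|\le\omega\sum_{l=2}^iA_l^{-p}\le n\omega A_i^{-p}$, so $A_i^p|\zeta_1(u_0)-\zeta_1(u_i)|\le2\pi\varepsilon_0n\omega\le\omega$. For $i=d+1$ note that $b^pv=\hat w_y$ at $(\bar u,x_0',\hat y_0)$. Hence for some integer vector $\ell$ with $\ell_y=0$, at $(u_0,x_0',\hat y_0)$ the vector $Z-\ell-\hat w$ has first coordinate $0$ and all others at most $\omega$ in absolute value.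

**Step 3. Claims 1 and 2.** *This step shows that the whole box $\mathfrak B$ follows the chosen orbit.* When $u$ varies over $|u-u_0|\le2\omega_2$, the first coordinate of $Z$ changes by at most $2\varrho$, and each other one by at most $A_2^p\cdot2\pi\varepsilon_0\cdot2\omega_2\le\omega$, by (p3). When $(x',\hat y)$ varies, the first coordinate does not change, and the others change by at most $A^{p+1}\omega_1\le\omega$ or $b^p(b+2\pi\varepsilon_1d)\omega_1\le b^p(b+1)\omega_1\le\omega$. Hence $|Z-\ell-\hat w|_\infty\le3\varrho$ on $\mathfrak B$. In particular $|b^pv|\le\frac12+3\varrho\le1$, so $|b^lv|\le1/b\le\frac1{20}$ for $0\le l<p$; and $|\hat y-q|\le\rho/2+\omega_1\le\rho$. So (4) applies. Put $\Phi=\hat E(Z-\ell)$; claim 1 holds. By the chain rule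
$$\partial_u\Phi_y=A^{p+1}\partial_1\hat E_y+\sum_{i=2}^dA_i^p\zeta_1'(u)\,\partial_i\hat E_y+b^p\zeta_1'(u)\,\partial_y\hat E_y,\qquad\partial_{\hat y}\Phi_y=b^{p+1}\partial_y\hat E_y.\tag{5}$$
As $|\zeta_1'|\le1$, the last two groups in the first formula are at most $C_EA_2^p\le.05|H_{y1}|A^{p+1}$. So $|\partial_u\Phi_y|\in[.9,1.1]\,|H_{y1}|A^{p+1}$ with constant sign. With $\bar P=b^{p+1}|H_{yy}|$ and $C$ large, claim 2 holds; $C$ depends on $U$ only, since the derivatives of $Z$ are bounded uniformly in $x_0',\hat y_0,\ell$.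

**Step 4. Claim 3.** *This step solves $\Phi_y=Y$ for $u$.* Let $(x',\hat y)$ be as in claim 3. At $u=u_0$, $|Z-\ell-\hat w|_\infty\le2\omega$, so $|\Phi_y-\frac12|\le2C_E\omega\le.2|H_{y1}|\varrho$. From $u_0$ to $u_0+\omega_2$ and from $u_0$ to $u_0-\omega_2$, $\Phi_y$ changes by at least $.9|H_{y1}|A^{p+1}\omega_2=.9|H_{y1}|\varrho$, with opposite signs. Let $\kappa=.5|H_{y1}|\varrho$. Since $.2+.5<.9$, the intermediate value theorem gives $u^*$ with $|u^*-u_0|\le\omega_2$, and monotonicity gives uniqueness in $|u-u_0|\le2\omega_2$. If $u_1^*,u_2^*$ correspond to $q_1=(x_1',\hat y_1)$, $q_2=(x_2',\hat y_2)$ and the same $Y$, then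
$$\frac{|u_1^*-u_2^*|}C\le|\Phi_y(u_1^*,q_1)-\Phi_y(u_2^*,q_1)|=|\Phi_y(u_2^*,q_2)-\Phi_y(u_2^*,q_1)|\le C|q_1-q_2|_1.\qquad\square$$

## 7. States, and one digit per turn

Fix $\alpha\in(0,1)$ and an integer $j\ge1/\alpha$. Write $t=t_j$, $h=h_j$, $N=N_j$, $\Psi=\Psi_j$, and
$$\gamma=b^{-t}\le\frac1{2j}\le\frac\alpha2,\qquad\beta=\gamma/\alpha\in(0,1).$$
We play the $(\alpha,\beta)$-game; each round multiplies Bob's radius by $\alpha\beta=\gamma$. For vector-valued functions, $\nabla$ denotes the matrix of first derivatives.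

**Definition (state).** Let $m\in\mathcal M_j$, $m\ge M_j$, $k\ge1$, $\tau\in[0,\frac1{10}]$. A pair $(z_0,r_0)$ chosen by Bob, with $r_0<\frac14$ and $B_0=B(z_0,r_0)$, is in *state* $\mathcal S(k,m,\tau)$ if for some lift $(x_k,y_k):B_0\to\mathbb R^n$ of $f^k|_{B_0}$, some unit vector $\mathbf n$ and some $\Lambda>0$, the lift is $C^1$ and on $B_0$:

* (S1) $|y_k-p_m|\le\frac12\rho b^{-m}$;
* (S2) $|\nabla y_k-\Lambda\mathbf n|\le\tau\Lambda$;
* (S3) $|\nabla x_k|\le b^{-\delta m}b^mA^{-m}\Lambda$;
* (S4) $2j\,b^{-e(m)}\le\Lambda r_0\le\frac1{10}b^{h-e(m)}$.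

In words: at time $k$ the ball is inside strip $I_m$; $y_k$ is nearly linear on it, with slope $\Lambda$ in direction $\mathbf n$; the $x$-coordinates vary so little that even $m$ multiplications by $A$ against $m$ multiplications by $b$ leave them flat; and the ball is just large enough for its $y$-image to contain many periods of the first digit function $\Psi(b^{e(m)}\,\cdot)$ (the factor $j$ matches Alice's $\alpha$). The window in (S4) has ratio about $b^h$, which will absorb the gaps of $\mathcal M_j$.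

**Example (a first pair).** Let $m_1\in\mathcal M_j$, $m_1\ge M_j$, with $3jb^{-\lceil\delta m_1\rceil}\le\rho/2$, and $k_1\ge1$ with $(\sigma-\nu)k_1\ge(\nu-1+\delta)m_1$. Let
$$z=\big(0,\ \tfrac12+a^{-k_1}(p_{m_1}-\tfrac12)\big),\qquad r=3j\,b^{-e(m_1)}a^{-k_1}<\tfrac14 .$$
On $B(z,r)$, for $0\le i<k_1$, $|a^i(y-\frac12)|\le\frac1{2a}+\frac{3j}ab^{-e(m_1)}\le\frac1{20}$, so (F2) applies $k_1$ times: $y_{k_1}=p_{m_1}+a^{k_1}(y-y(z))$ and $x_{k_1,i}=A_i^{k_1}x_i$. This pair is in state $\mathcal S(k_1,m_1,0)$ with $\Lambda=a^{k_1}$ and $\mathbf n$ the unit vector $e_y$ of the $y$-axis. (S1) holds since $a^{k_1}r=3jb^{-e(m_1)}\le\frac12\rho b^{-m_1}$. (S2) holds with $\tau=0$. (S3) follows from $A^{k_1}\le b^{-\delta m_1}b^{m_1}A^{-m_1}a^{k_1}$, which is the condition on $k_1$. (S4) holds since $\Lambda r=3jb^{-e(m_1)}$ and $b^h\ge30j$.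

**Lemma 6 (one turn).** Starting from state $\mathcal S(k,m,\tau)$, suppose that after $i\ge0$ turns Bob's pair is $(z_i,r_i)$, $r_i=\gamma^ir_0$. For any reply of Alice and any digit $g\in\{0,\dots,2N-1\}$, Bob has a legal move $(z_{i+1},\gamma r_i)$ with $\Psi(b^{e(m)+it}(y_k-p_m))=g$ on $B_{i+1}=B(z_{i+1},\gamma r_i)$.

*Proof.* **Reaching every digit.** *This part uses the lower bound in (S4).* Let Alice play $(z',\alpha r_i)$. The points $z'+s\mathbf n$ with $|s|\le\alpha r_i-\gamma r_i$ are legal centers, and $\alpha-\gamma\ge\frac\alpha2\ge\frac1{2j}$. Along this segment, of length at least $r_i/j$, $\frac{d}{ds}y_k\ge(1-\tau)\Lambda\ge.9\Lambda$. So $y_k$ sweeps an interval of length at least $.9\Lambda r_i/j\ge1.8\,b^{-e(m)-it}$, by (S4) and $r_i=b^{-it}r_0$. Hence $b^{e(m)+it}(y_k-p_m)$ sweeps more than a full period, and some center $z_{i+1}$ has $b^{e(m)+it}(y_k(z_{i+1})-p_m)\equiv\frac{g+1/2}{2N}$ mod 1.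

**Staying on the plateau.** *This part uses the upper bound in (S4).* On $B_{i+1}$ this quantity differs from its central value by at most $b^{e(m)+it}\cdot1.1\Lambda\gamma r_i\le.11\,b^{h-t}=\frac{.22}{2N}<\frac{.45}{2N}$. So $\Psi=g$ on all of $B_{i+1}$. $\square$

## 8. One stage: through $U$ and into the next state

**Proposition 7.** For every nonempty open $U$ there is $m(U)$ (depending on $U,j,f$) such that: if $m\in\mathcal M_j$, $m\ge\max(M_j,m(U))$, $\tau\le\frac1{20}$, and Bob's pair is in state $\mathcal S(k,m,\tau)$, then Bob can play the next $J=J_m$ turns so that the resulting pair $(z_J,r_J)$ satisfies: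

* (i) there is $i>k$ with $f^i(B(z_J,r_J))\subset U$;
* (ii) $(z_J,r_J)$ is in state $\mathcal S(k',m',\tau')$ for some $k'>k$, $m'\in\mathcal M_j$, $m'\ge(1+\delta)m$, $\tau'\le\tau+b^{-\delta m/2}$.

*Proof.* $O(1)$ and $C_1,C_2,\dots$ denote quantities bounded in terms of $U,j,f$ only, not of $m,k$ or the state. "For $m$ large" means $m\ge m(U)$; finitely many such conditions occur. Take the constants of Lemma 5 and write $B_i=B(z_i,r_i)$.

**Step 1. From time $k$ to time $K=k+m$.** *This step shows that the chosen digits appear, magnified, in the first coordinate.* Let $\Lambda_K=b^m\Lambda$, and define on $B_0$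
$$y_K:=b^m(y_k-c)=q+b^m(y_k-p_m),\quad\xi:=A^mx_{k,1},\quad x_{K,i}:=A_i^mx_{k,i}\ (i\ge2),\quad x_K'=(x_{K,i})_{i\ge2}.$$
By (S1), $|y_K-q|\le\rho/2$. By (S2), $|\nabla y_K-\Lambda_K\mathbf n|\le\tau\Lambda_K$. By (S3), $|\nabla\xi|,|\nabla x_K'|\le b^{-\delta m}\Lambda_K$. By (S4) and $e(m)\ge m+\delta m$,
$$\Lambda_Kr_i\le b^{h-\delta m-it}.\tag{6}$$
For $z\in B_0$, (S1) puts $y_k(z)$ in $I_m$, where the cut-off factor $\mathsf B$ in $\varphi_m$ equals 1. By (F3), $y_{k+1}=b(y_k-c)=b^{1-m}y_K$. Since $|b^{i-m}y_K|\le.3/b\le\frac1{20}$ for $1\le i\le m-1$, (F1) gives $y_{k+i}=b^{i-m}y_K$ for $1\le i\le m$. The $x$-coordinates are multiplied by the $A_i$ at each step, so mod $\mathbb Z^n$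
$$f^K(z)=\big(\xi+A^{m-1}\varphi_m(y_k),\ x_K',\ y_K\big).\tag{7}$$
If Bob uses digits $g_0,\dots,g_{J-1}$ in Lemma 6, then on $B_J$, by (1),
$$A^{m-1}\varphi_m(y_k)=W_J,\qquad W_i:=\sum_{l<i}g_lN^{-l-1}.\tag{8}$$

**Step 2. The next strip.** *This step chooses $m'$, and the length $n_1$ of the stay near $y=\frac12$, before any digit is played.* Put $n_1=\lfloor\mu m/\sigma\rfloor$ and $\bar L=a^{n_1}\bar P\,b^mb^{-Jt}\Lambda r_0$; this will be, up to a factor in $[.9,1.1]$, the new value of $\Lambda r$. By (S4), $\log_b(\Lambda r_0)=-(1+\delta)m+O(1)$, and $Jt=\eta m+O(1)$, so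
$$\log_b\bar L=\sigma n_1-(\eta+\delta)m+O(1)=-(1+\delta)(1+2\delta)m+O(1).$$
We choose $m'\in\mathcal M_j$ with
$$3j\,b^{-e(m')}\le\bar L\le\tfrac1{20}b^{h-e(m')}.\tag{9}$$
This asks that $e(m')$ lie in an interval $[X,X+h-\log_b(60j)]$ with $X=(1+\delta)(1+2\delta)m+O(1)$. Consecutive elements of $\mathcal M_j$ differ by $2^j$, so their $e$-values increase by at most $2^j+\delta2^j+1\le2^{j+1}$. And $2^{j+1}\le2^{j+2}-\log_b(60j)=h-\log_b(60j)$, as $60j\le b^{2^{j+1}}$. For $m$ large, $X$ exceeds $e$ of the first element of $\mathcal M_j$, so the smallest $m'\in\mathcal M_j$ with $e(m')\ge X$ satisfies (9). Since $e(m')=(1+\delta)m'+O(1)$,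
$$m'=(1+2\delta)m+O(1),\tag{10}$$
so $m'\ge(1+\delta)m\ge M_j$ for $m$ large. Let $Y^*=\frac12+a^{-n_1}(p_{m'}-\frac12)$, the value of $y$ that $n_1$ steps of (F2) carry to $p_{m'}$. For $m$ large, $|Y^*-\frac12|\le\kappa$.

**Step 3. The digit rule.** *This step makes the first coordinate at time $K$ equal, up to $3N^{-J}$, to the value $u^*$ that leads to $Y^*$, whatever Alice does.* Apply Lemma 5 with $x_0'=x_K'(z_0)$, $\hat y_0=y_K(z_0)$. By (6), for $m$ large each coordinate of $(x_K',y_K)$ stays within $\omega_1$ of $(x_0',\hat y_0)$ on $B_0$. So we may define on $B_0$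
$$\varpi(z)=u^*(x_K'(z),y_K(z);Y^*)-\xi(z)+l_0,\qquad l_0\in\mathbb Z\ \text{ such that }\ \varpi(z_0)\in[\tfrac12,\tfrac32).$$
This is the number that the digits must represent. It depends on $z$, but little: by Lemma 5(3) and the gradient bounds of Step 1, $\varpi$ has Lipschitz constant $O(\Lambda_K)$ on $B_0$. So by (6), for $m$ large and all $0\le i\le J$,
$$\operatorname{osc}_{B_i}\varpi\le C_1\Lambda_Kr_i\le C_1b^{h-\delta m-it}\le\tfrac14N^{-i-1},\tag{11}$$
because $4C_1b^{h-\delta m-it}N^{i+1}=4C_1b^{t-\delta m-hi}\le1$.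

Bob maintains $R_i:=\varpi(z_i)-W_i\in[\frac12N^{-i},2N^{-i}]$. This is true for $i=0$. At turn $i$ he uses $g_i=\lfloor N^{i+1}R_i-\frac34\rfloor$. As $N^{i+1}R_i\in[\frac N2,2N]$ and $N\ge100$, we have $g_i\in\{0,\dots,2N-1\}$, and $R_i-g_iN^{-i-1}\in[\frac34,\frac74]N^{-i-1}$. Now $R_{i+1}=R_i-g_iN^{-i-1}+\varpi(z_{i+1})-\varpi(z_i)$ and $z_{i+1}\in B_i$, so (11) gives $R_{i+1}\in[\frac12,2]N^{-i-1}$, whatever Alice played. For instance, with $N=100$ and $R_0=1.2345$ we get $g_0=\lfloor122.7\rfloor=122$, the remainder is $1.45/N$, and a drift of at most $.25/N$ leaves $R_1\in[1.2,1.7]/N$. At the end, on $B_J$,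
$$|\varpi-W_J|\le2N^{-J}+\tfrac14N^{-J-1}\le3N^{-J}.\tag{12}$$

**Step 4. Through $U$ and on to $k'$.** *This step proves (i) and the new (S1).* Put $u=\xi+W_J-l_0$ on $B_J$. By (7) and (8), $f^K(z)\equiv(u,x_K',y_K)$ mod $\mathbb Z^n$. Since $u^*-u=\varpi-W_J$, (12) gives $|u-u^*|\le3N^{-J}$. As $(t-h)J\ge(\eta-\delta^2)m-t\to\infty$, this is at most $\omega_2$ for $m$ large. With $|u^*-u_0|\le\omega_2$ we get $(u,x_K',y_K)\in\mathfrak B$. By Lemma 5(1), $f^{K+p+1}(B_J)\subset U$, which is (i). Also $f^{K+T}=\Phi(u,x_K',y_K)$ mod $\mathbb Z^n$, with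
$$|\Phi_y-Y^*|=|\Phi_y(u,x_K',y_K)-\Phi_y(u^*,x_K',y_K)|\le3CN^{-J}.\tag{13}$$
Let $k'=K+T+n_1$. For $m$ large,
$$3C\,a^{n_1}N^{-J}\le\tfrac12\rho\,b^{-m'}.\tag{14}$$
Indeed $hJ\le h\eta m/t\le\delta^2m$ and $\mu-\eta+1+2\delta=\delta-(1+2\delta)\delta=-2\delta^2$, so
$$\sigma n_1-(t-h)J+m'=\mu m-\eta m+hJ+(1+2\delta)m+O(1)=-2\delta^2m+hJ+O(1)\le-\delta^2m+O(1)\to-\infty.$$
By (13) and (14), for $0\le i<n_1$, $|a^i(\Phi_y-\frac12)|\le a^{i-n_1}\big(|p_{m'}-\tfrac12|+\tfrac12\rho b^{-m'}\big)\le\frac1{2a}+\frac\rho2\le\frac1{20}$. So (F2) applies $n_1$ times, and on $B_J$ a $C^1$ lift of $f^{k'}$ is given by $x_{k',i}=A_i^{n_1}\Phi_i$ and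
$$y_{k'}=\tfrac12+a^{n_1}(\Phi_y-\tfrac12)=p_{m'}+a^{n_1}(\Phi_y-Y^*),\qquad|y_{k'}-p_{m'}|\le\tfrac12\rho b^{-m'},$$
which is (S1) for the new state.

**Step 5. (S2).** *This step shows that $y_{k'}$ is again nearly linear.* On $B_J$, $W_J$ is constant, so $\nabla u=\nabla\xi$: the digits have disappeared from the derivative. Hence
$$\nabla y_{k'}=a^{n_1}\Big(\partial_u\Phi_y\nabla\xi+\sum_{i\ge2}\partial_{x_i}\Phi_y\nabla x_{K,i}+\partial_{\hat y}\Phi_y\nabla y_K\Big).$$
Let $P_*$ be the value of $\partial_{\hat y}\Phi_y$ at the image of $z_J$, $\Lambda'=a^{n_1}|P_*|\Lambda_K$, $\mathbf n'=\operatorname{sgn}(P_*)\mathbf n$. The first two groups in the parentheses are $O(b^{-\delta m}\Lambda_K)$. On $B_J$ the arguments $u,x_K',y_K$ vary by $O(\Lambda_Kr_J)$, so by the second-derivative bound $\partial_{\hat y}\Phi_y$ varies by $O(\Lambda_Kr_J)=O(b^{-\delta m})$. Finally $\big|P_*\nabla y_K-|P_*|\Lambda_K\mathbf n'\big|=|P_*|\,|\nabla y_K-\Lambda_K\mathbf n|\le\tau|P_*|\Lambda_K$. As $|P_*|\ge.9\bar P$, we get $|\nabla y_{k'}-\Lambda'\mathbf n'|\le\tau'\Lambda'$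 with $\tau'=\tau+O(b^{-\delta m})\le\tau+b^{-\delta m/2}\le\frac1{10}$ for $m$ large.

**Step 6. (S3).** *This step shows that the stay near $y=\frac12$ restores flatness.* By the chain rule, $|\nabla\,\Phi(u,x_K',y_K)|=O(|\nabla\xi|+|\nabla x_K'|+|\nabla y_K|)=O(\Lambda_K)$, so $|\nabla x_{k'}|\le C_2A^{n_1}\Lambda_K\le C_3b^{-(\sigma-\nu)n_1}\Lambda'$. By (10) and (C2),
$$(\sigma-\nu)n_1-(\nu-1+\delta)m'=\big[(1-\tfrac\nu\sigma)\mu-(\nu-1+\delta)(1+2\delta)\big]m+O(1)\ge\delta m+O(1)\to\infty,$$
so $|\nabla x_{k'}|\le b^{-(\nu-1+\delta)m'}\Lambda'=b^{-\delta m'}b^{m'}A^{-m'}\Lambda'$ for $m$ large.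

**Step 7. (S4).** *This step checks the size of the new ball.* $\Lambda'r_J=a^{n_1}|P_*|\,b^m\Lambda\,b^{-Jt}r_0\in[.9\bar L,1.1\bar L]\subset[2jb^{-e(m')},\frac1{10}b^{h-e(m')}]$ by (9). Also $r_J<\frac14$ and $k'>k$. $\square$

## 9. Forcing a dense orbit: proof of Theorem 1

Let $f$ be the map (3). Given $\alpha\in(0,1)$, take $j,\gamma,\beta$ as in Section 7. Let $U_1,U_2,\dots$ be a countable base of nonempty open sets of $\mathbb T^n$.

**Step 1. The first pair.** *This step starts Bob in a state with enough room for all later stages.* Choose $m_1\in\mathcal M_j$ with $m_1\ge\max(M_j,m(U_1))$, $\sum_{i\ge0}b^{-\delta(1+\delta)^im_1/2}\le\frac1{20}$ and $3jb^{-\lceil\delta m_1\rceil}\le\rho/2$, and $k_1\ge1$ with $(\sigma-\nu)k_1\ge(\nu-1+\delta)m_1$. Bob's first pair is that of the Example in Section 7; it is in state $\mathcal S(k_1,m_1,0)$.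

**Step 2. The stages.** *This step visits every $U_l$.* Bob applies Proposition 7 repeatedly. At a stage with current value $m$, let $l$ be the least index not yet used. If $m\ge m(U_l)$, he uses $U=U_l$. Otherwise he uses $U_1$, which is allowed since $m\ge m_1\ge m(U_1)$. The values of $m$ grow at least by the factor $1+\delta$ at each stage. Hence $\tau\le\sum_{i\ge0}b^{-\delta(1+\delta)^im_1/2}\le\frac1{20}$ throughout, so Proposition 7 always applies; and since $m\to\infty$, every $U_l$ is eventually used.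

**Step 3. The limit point.** *This step draws the conclusion.* The limit point lies in all of Bob's balls, so by part (i) of Proposition 7 its forward orbit meets every $U_l$, and is dense. So Bob forces a point outside $ND(f)$, and $ND(f)$ is not $(\alpha,\beta)$-winning. As $\alpha$ was arbitrary, $ND(f)$ is not winning. $\blacksquare$

## 10. Bunched maps, where Alice wins: proof of Theorem 2

In this section $\tau_{p\to p'}$ is parallel transport along the minimal geodesic, for points closer than the injectivity radius, and $C$ denotes constants depending on $f,M$, which may change from line to line. Let $\|D_xf^kv\|\ge C_0\lambda^k\|v\|$ for $k\ge0$, with $0<C_0\le1$, $\lambda>1$.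

**Step 1. Preparations.** *This step turns the hypothesis into an estimate for all times and fixes a scale.* By compactness, $\max_x\|D_xf^s\|\|(D_xf^s)^{-1}\|^{1+\theta}<1$. Cut an orbit of length $k$ into pieces of length $s$ and a remainder; both norms are submultiplicative, so for some $\kappa_0<1$
$$\|D_xf^k\|\,\|(D_xf^k)^{-1}\|^{1+\theta}\le C\kappa_0^k\qquad(x\in M,\ k\ge0).\tag{15}$$
The map $f$ is a local diffeomorphism of a compact connected manifold, hence a covering map. So on open balls of radius less than the injectivity radius, $f^k$ has unique inverse branches with prescribed value at the center. There is $\rho_1>0$, smaller than the injectivity radius, such that: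

* (R1) for $|X|\le\rho_1$, $\|\tau_{\exp_pX\to p}\circ D_X\exp_p-I\|\le C|X|$, and likewise $\|D_u(\exp_p^{-1})\circ\tau_{p\to u}-I\|\le C\operatorname{dist}(u,p)$ for $\operatorname{dist}(u,p)\le\rho_1$;
* (R2) for $|X|,|X'|\le\rho_1$, $\frac12|X-X'|\le\operatorname{dist}(\exp_pX,\exp_pX')\le2|X-X'|$;
* (R3) if $\operatorname{dist}(v,x),\operatorname{dist}(f(v),f(x))\le\rho_1$, then $\|\tau_{f(v)\to f(x)}D_vf\,\tau_{x\to v}-D_xf\|\le C\operatorname{dist}(v,x)^\theta$.

The maps in (R1) are smooth and equal the identity at $X=0$, $u=p$; (R2) follows from this by compactness. For (R3), in local trivializations transports differ from the identity by $O(\text{distance})$, $\operatorname{dist}(f(v),f(x))\le C\operatorname{dist}(v,x)$, and $Df$ is $\theta$-Hölder.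

**Lemma 8.** For all small $\rho>0$ the following holds. Let $x\in M$, $k\ge0$, $y'=f^k(x)$, let $g$ be the inverse branch of $f^k$ on the open ball $B^\circ(y',\rho)$ with $g(y')=x$, and let $u\in B^\circ(y',\rho)$, $z=g(u)$. Then $D_zf^k=\tau_{y'\to u}\,Q_u\,D_xf^k\,\tau_{z\to x}$ with $\|Q_u-I\|\le\frac1{16}$.

This is the distortion estimate that failed for the shear of Section 4.

*Proof.* For $k=0$ take $Q_u=I$. Let $k\ge1$.

**Telescoping.** *This part writes $Q_u$ as a product of factors close to $I$.* Put $x_i=f^i(x)$, $v_i(u)=f^i(g(u))$, and let $L_i(u)$ be the length of the image under $f^i\circ g$ of the minimal geodesic from $y'$ to $u$. Applying $f^{k-i}$ to this image gives the geodesic, so $\operatorname{dist}(v_i,x_i)\le L_i(u)\le C_0^{-1}\rho\lambda^{-(k-i)}$, and for small $\rho$ all transports below are defined and (R3) applies. Put $F_i(u)=\tau_{v_{i+1}\to x_{i+1}}D_{v_i}f\,\tau_{x_i\to v_i}$, so $F_i(y')=D_{x_i}f$. By (R3), $\|F_i(u)F_i(y')^{-1}-I\|\le CL_i(u)^\theta$. For $-1\le i\le k-1$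 put
$$P_i(u)=F_{k-1}(u)\cdots F_{i+1}(u),\qquad P_i=P_i(y')=D_{x_{i+1}}f^{k-1-i},\qquad Q_i(u)=P_i(u)P_i^{-1}.$$
Then $Q_{k-1}=I$. The inner transports cancel, so $P_{-1}(u)=\tau_{u\to y'}D_zf^k\tau_{x\to z}$, and $D_zf^k=\tau_{y'\to u}Q_{-1}(u)D_xf^k\tau_{z\to x}$. Since $P_{i-1}(u)=P_i(u)F_i(u)$ and $P_{i-1}=P_iF_i(y')$,
$$Q_{i-1}(u)=Q_i(u)(I+R_i(u)),\qquad R_i(u)=P_i\big(F_i(u)F_i(y')^{-1}-I\big)P_i^{-1},$$
so $\|R_i(u)\|\le C\|P_i\|\|P_i^{-1}\|L_i(u)^\theta$.

**Downward induction.** *This part estimates $R_i$ with the help of bunching.* We claim $\|Q_i(u)-I\|\le\frac1{16}$ for all $u$ and all $i$ from $k-1$ down to $-1$. It is true for $i=k-1$. Suppose it holds for the indices $k-1,\dots,i$ and all points of $B^\circ(y',\rho)$. Then $\|P_i(u')^{-1}\|=\|P_i^{-1}Q_i(u')^{-1}\|\le2\|P_i^{-1}\|$ for all $u'$. The norm of $(D_{v_{i+1}(u')}f^{k-1-i})^{-1}$ equals $\|P_i(u')^{-1}\|$, so $L_{i+1}(u)\le2\|P_i^{-1}\|\rho$, and $L_i(u)\le CL_{i+1}(u)$ because $(Df)^{-1}$ is bounded. Therefore, by (15),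
$$\|R_i(u)\|\le C\|P_i\|\,\|P_i^{-1}\|^{1+\theta}\rho^\theta\le C\kappa_0^{k-1-i}\rho^\theta .$$
The same bound holds, with $i$ replaced by $l$, for $R_l$, $i\le l\le k-1$. Since $Q_{i-1}=(I+R_{k-1})\cdots(I+R_i)$,
$$\|Q_{i-1}(u)-I\|\le\prod_{l=i}^{k-1}(1+\|R_l(u)\|)-1\le\exp\Big(\frac{C\rho^\theta}{1-\kappa_0}\Big)-1\le\frac1{16}$$
if $\rho$ is small; the last condition does not depend on $i,k,x$. Take $Q_u=Q_{-1}(u)$. $\square$

**Lemma 9.** Fix a small $\rho\le\rho_1$. Let $\Delta=D_xf^k$ and $r\|\Delta\|\le\rho/4$.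

* (a) For $z\in B(x,r)$, $\frac{15}{16}\|\Delta\|\le\|D_zf^k\|\le\frac{17}{16}\|\Delta\|$.
* (b) If also $r\le\rho_1$, there is a unit $e\in T_xM$ such that whenever $|X|,|X'|\le r$ and $\exp_xX,\exp_xX'$ are both mapped by $f^k$ into $B(y,\varepsilon)$ ($\varepsilon\le\rho$), $|\langle e,X-X'\rangle|\le C_*(\varepsilon\|\Delta\|^{-1}+r^2)$, with $C_*$ depending only on $f,M$.

*Proof.* **Part (a).** *Here we show that $B(x,r)$ lies in the range of the inverse branch.* Let $y'=f^k(x)$ and $g$ be as in Lemma 8. Let $c$ be a curve from $x$ of length at most $r$. As long as $f^k\circ c$ stays in $B^\circ(y',\rho)$, uniqueness of lifts gives $c=g\circ f^k\circ c$, and by Lemma 8 the length of $f^k\circ c$ up to that time is at most $\frac{17}{16}\|\Delta\|r\le\frac{17}{64}\rho<\frac\rho2$. So $f^k\circ c$ never leaves $B(y',\rho/2)$. Applied to minimal geodesics from $x$, this gives $f^k(B(x,r))\subset B(y',\rho/2)$ and $z=g(f^k(z))$ for $z\in B(x,r)$. Now (a) follows from Lemma 8.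

**Part (b).** *Here we linearize $f^k$ on $B(x,r)$ and find the slab.* Let $c(s)=\exp_x(X+s(X'-X))\in B(x,r)$ and $Y(s)=\exp_{y'}^{-1}(f^k(c(s)))$, $0\le s\le1$. By (R1), $\tau_{c\to x}\dot c=(X'-X)+E$ with $|E|\le Cr|X'-X|\le2Cr^2$. By (R1) and Lemma 8, $\dot Y=(I+S)\Delta(X'-X+E)$ with $\|S\|\le\frac1{16}+C\rho\le\frac18$ for $\rho$ small. Hence $|\dot Y-\Delta(X'-X)|\le\frac18|\Delta(X'-X)|+C\|\Delta\|r^2$. We integrate. By (R2), $|Y(1)-Y(0)|\le2\cdot2\varepsilon$, since both end points lie in $B(y,\varepsilon)$. So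
$$\tfrac78|\Delta(X'-X)|\le|Y(1)-Y(0)|+C\|\Delta\|r^2\le4\varepsilon+C\|\Delta\|r^2 .$$
Let $e$ be a unit vector with $\Delta^*\Delta e=\|\Delta\|^2e$. Then $|\Delta v|\ge\|\Delta\||\langle e,v\rangle|$ for all $v$, and (b) follows. $\square$

*Proof of Theorem 2.* **Step 2. Constants of the game.** *This step fixes $\alpha_n$ and waits until Bob's ball is small.* Let $c_n\in(0,\frac12]$ be such that for each unit $e$, a uniformly random unit vector $v\in\mathbb R^n$ satisfies $|\langle e,v\rangle|\ge c_n$ with probability at least $\frac12$; it exists because $|\langle e,v\rangle|>0$ almost surely and the law does not depend on $e$. Put $\alpha=\alpha_n=c_n/8$, let $\beta\in(0,1)$ and $\gamma=\alpha\beta\le\frac1{16}$. Fix $\rho$ as in Lemma 9, and $r_*\in(0,\rho_1]$ with $C_*r_*\le c_n/16$. Alice plays arbitrarily until Bob's radius is at most $r_*$. Relabel Bob's pairs from then on as $(x_i,r_i)$, $i\ge1$, $r_1\le r_*$.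

**Step 3. Ripe times.** *This step decides when Alice starts to care about the iterate $f^k$, and counts.* Call $k\ge0$ *ripe* at turn $i$ if $r_i\|D_{x_i}f^k\|\le\rho/4$. Ripeness persists: by Lemma 9(a), $r_{i+1}\|D_{x_{i+1}}f^k\|\le\gamma\cdot\frac{17}{16}\cdot\frac\rho4\le\frac\rho4$. Every $k$ becomes ripe, since $r_i\to0$; let $i(k)$ be the first ripe turn. Let $K_0$ be the number of $k$ ripe at turn 1; it is finite since $\|D_{x_1}f^k\|\to\infty$.

*If $i=i(k)>1$, then $r_i\|D_{x_i}f^k\|\ge\gamma\rho/5$.* Let $R=\rho/(4\|D_{x_i}f^k\|)$. If $r_{i-1}\le R$, then $x_{i-1}\in B(x_i,R)$, and Lemma 9(a) at $(x_i,R)$, with the fact that $k$ is not ripe at turn $i-1$, gives $\frac\rho4<r_{i-1}\|D_{x_{i-1}}f^k\|\le\frac{17}{16}r_{i-1}\frac\rho{4R}$. So in all cases $r_{i-1}>\frac{16}{17}R$, and $r_i\|D_{x_i}f^k\|=\gamma r_{i-1}\frac\rho{4R}>\gamma\rho/5$.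

Hence for given $i>1$, all $k$ with $i(k)=i$ have $r_i\|D_{x_i}f^k\|\in[\gamma\rho/5,\rho/4]$. Since $\|D_{x_i}f^{k+l}\|\ge C_0\lambda^l\|D_{x_i}f^k\|$, their number is at most some $W_0=W_0(\gamma,f)$.

**Step 4. Weights.** *This step replaces the blocks of Section 3 by a weighted count.* Let $\Omega^*=K_0+8W_0+1$ and $S=\log\Omega^*/\log\frac76$. Choose $\varepsilon\in(0,\rho]$ with
$$C_*\varepsilon\le\tfrac{c_n}{16}\cdot\tfrac{15}{16}\,\gamma^S\min(\gamma\rho/5,\,C_0r_1).$$
Call $k$ *active* at turn $i$ if it is ripe and $f^k$ maps some point of $B(x_i,r_i)$ (a *bad* point of $k$) into $B(y,\varepsilon)$. Give it weight $(7/6)^{i-i(k)}$, and let $\Omega_i$ be the total active weight. Once ripe and inactive, $k$ stays inactive, as the balls are nested. We show that Alice can keep $\Omega_i\le\Omega^*$. For $i=1$ this holds, since $\Omega_1\le K_0$.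

**Step 5. Bad points lie in thin slabs.** *This step uses that active $k$ are not old.* Suppose $\Omega_i\le\Omega^*$. Then each active $k$ has $(7/6)^{i-i(k)}\le\Omega^*$, i.e. $i-i(k)\le S$. By Step 3, and $\|D_{x_1}f^k\|\ge C_0$ in case $i(k)=1$, we have $r_{i(k)}\|D_{x_{i(k)}}f^k\|\ge\min(\gamma\rho/5,C_0r_1)$. With Lemma 9(a) at $x_{i(k)}$, $r_i\|D_{x_i}f^k\|\ge\frac{15}{16}\gamma^S\min(\gamma\rho/5,C_0r_1)$. So $C_*\varepsilon\|D_{x_i}f^k\|^{-1}\le\frac{c_n}{16}r_i$, while $C_*r_i^2\le C_*r_*r_i\le\frac{c_n}{16}r_i$. By Lemma 9(b), comparing with one fixed bad point, all bad points $\exp_{x_i}X$ of $k$, $|X|\le r_i$, satisfy $|\langle e_k,X\rangle-h_k|\le\frac{c_n}8r_i$ for a suitable unit $e_k$ and $h_k\in\mathbb R$.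

**Step 6. Alice's move.** *This step makes a quarter of the active weight inactive.* Averaging over $v$, there is a unit $v$ such that the active $k$ with $|\langle e_k,v\rangle|\ge c_n$ carry weight at least $\Omega_i/2$. For each such $k$ the two numbers $\langle e_k,\pm(1-\alpha)r_iv\rangle-h_k$ differ by at least $2(1-\alpha)c_nr_i$, so at least one has absolute value at least $(1-\alpha)c_nr_i\ge\frac78c_nr_i$. Choose the sign that works for weight at least $\Omega_i/4$. Alice plays the center $\exp_{x_i}(\pm(1-\alpha)r_iv)$ with radius $\alpha r_i$; this is legal. By (R2), points $\exp_{x_i}X$ of her ball ($|X|\le r_i$) have $|X\mp(1-\alpha)r_iv|\le2\alpha r_i=\frac{c_n}4r_i$. Hence for those $k$, $|\langle e_k,X\rangle-h_k|\ge\frac58c_nr_i>\frac{c_n}8r_i$, and her ball contains no bad point of $k$. So they are inactive at turn $i+1$. The surviving weights are multiplied by $\frac76$, and at most $W_0$ new $k$ appear, each with weight 1: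
$$\Omega_{i+1}\le\tfrac76\cdot\tfrac34\,\Omega_i+W_0=\tfrac78\Omega_i+W_0\le\Omega^*,$$
since $\Omega^*\ge8W_0$. The induction continues.

**Step 7. The limit point.** *This step draws the conclusion.* For each $k$ and each turn $i>i(k)+S$, $k$ is ripe and not active. So the limit point $z$ satisfies $f^k(z)\notin B(y,\varepsilon)$ for all $k\ge0$, i.e. $z\in E(f,y)$. As $\beta$ was arbitrary and $\alpha_n$ depends only on $n$, $E(f,y)$ is $\alpha_n$-winning; since $E(f,y)\subset ND(f)$, the set $ND(f)$ is winning. $\blacksquare$
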